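# Recognizing the primitive of a pointwise limit by a Borel test

## Continuous functions, derivatives, and Borel sets

Fix real numbers $a<b$. We write $\mathbb N=\{1,2,\dots\}$, and $|A|$ for the Lebesgue measure of $A\subseteq\mathbb R$.

**Definition 1 (the spaces).** $C[a,b]$ is the space of real-valued continuous functions on $[a,b]$ with the supremum metric. It is Polish: separable and completely metrizable. The power $(C[a,b])^\omega$ carries the product topology and is Polish too. We put $X=(C[a,b])^\omega\times C[a,b]$, write $\mathbf f=\{f_n\}_{n=1}^\infty$ for a sequence, and write $f=\lim_n f_n$ for the pointwise limit where it exists.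

*Example.* Convergence $\mathbf f^i\to\mathbf f$ means that for each fixed $m$ the functions $f^i_m$ converge uniformly to $f_m$; nothing uniform in $m$ is required. On $[0,1]$, let $\mathbf f^i$ have first $i$ terms $0$ and all later terms $1$. Then $\mathbf f^i\to(0,0,0,\dots)$ in the product, although the pointwise limit of each $\mathbf f^i$ is $1$.

**Definition 2 (Borel sets).** The Borel sets of a Polish space form the smallest $\sigma$-algebra containing the open sets. A $G_\delta$ set is a countable intersection of open sets, and an $F_\sigma$ set is a countable union of closed sets.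

*Example.* Let $Q\subseteq 2^\omega$ be the set of $z$ with infinitely many $1$'s. Then $Q=\bigcap_n\{z:\exists i\ge n\ z_i=1\}$ is $G_\delta$, and it is dense. It is not $F_\sigma$: its complement is also dense, and if $Q$ were $F_\sigma$, then $Q$ and its complement would be two disjoint dense $G_\delta$ sets, contradicting the Baire category theorem.

**Definition 3 (derivatives).** A function $g:[a,b]\to\mathbb R$ is a *derivative* if there is $G:[a,b]\to\mathbb R$, differentiable at every point of $[a,b]$ (one-sidedly at the endpoints), with $G'=g$.

*Examples.* On $[0,1]$ let $G(x)=x^2\sin(1/x^2)$ for $x>0$ and $G(0)=0$. Then $G'(0)=0$ and $G'(x)=2x\sin(1/x^2)-\frac2x\cos(1/x^2)$ for $x>0$. So a derivative can be unbounded. On the other side, the function equal to $1$ at $x=1$ and $0$ on $[0,1)$ is not a derivative: a primitive would be constant on $[0,1)$ by the mean value theorem, hence on $[0,1]$ by continuity, and its derivative at $1$ would be $0$.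

**Definition 4 (the promise sets).**
$$CN=\{\mathbf f\in(C[a,b])^\omega:\lim_n f_n(x)\text{ exists for every }x\in[a,b]\},$$
$$\overline\Delta=\{\mathbf f\in CN:\ x\mapsto\lim_nf_n(x)\text{ is a derivative}\}.$$

*Examples.* On $[0,1]$ the sequence $f_n(x)=x^n$ is in $CN$ but not in $\overline\Delta$, by the last example. If $G$ is differentiable on $[a,b]$, extend it beyond $b$ by $G(x)=G(b)+G'(b)(x-b)$ and put $f_n(x)=n\big(G(x+\tfrac1n)-G(x)\big)$. These functions are continuous and $f_n\to G'$ everywhere, so $\mathbf f\in\overline\Delta$, and every derivative arises as such a limit.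

For $F\in C[a,b]$, the statement "$F'(x)=\lim_nf_n(x)$ for all $x\in[a,b]$" includes the requirement that $F$ is differentiable at every point, one-sidedly at the endpoints.

## Can a Borel set decide whether $F'=\lim f_n$?

Suppose we are handed $\mathbf f$, with the promise that its limit is the derivative of something, and a candidate $F$. Can we decide by a Borel condition whether $F$ is a primitive of the limit? The question comes from Sean Walsh, "Definability Aspects of the Denjoy Integral", arXiv:1609.03198 (2016). Precisely: is there a Borel set $B\subseteq X$ such that for all $\mathbf f\in\overline\Delta$ and all $F\in C[a,b]$,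
$$(\mathbf f,F)\in B\iff F'(x)=\lim_nf_n(x)\text{ for all }x\in[a,b]\,? \tag{1}$$
Nothing is asked of $B$ at pairs with $\mathbf f\notin\overline\Delta$. The answer is yes.

**Theorem 1.** There is a Borel set $B\subseteq X$ such that (1) holds for all $\mathbf f\in\overline\Delta$ and all $F\in C[a,b]$.

Later, Theorem 2 finds the best Borel class, $G_\delta$, and enlarges the range of $\mathbf f$. Proposition 3 shows that the promise $\mathbf f\in\overline\Delta$ cannot be weakened to $\mathbf f\in CN$.

The reason for doubt is the quantifier "for all $x$". The set of $(\mathbf f,F,x)$ with $F'(x)=\lim f_n(x)$ will turn out to be Borel. The pairs failing the right side of (1) then form a projection of a Borel set along $[a,b]$, and such projections need not be Borel. By Proposition 3, over $CN$ no rewriting can repair this. So the promise has to be used.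

## Constant sequences and bounded sequences

*Constant functions.* Let $f_n\equiv c_n$ with $c_n\to c$. Then $F'=f$ everywhere iff $F(x)=F(a)+c(x-a)$ for all $x$. Since we are promised that $(c_n)$ converges, this says that $F$ is affine and
$$\forall\varepsilon\in\mathbb Q^+\ \forall N\ \exists n\ge N:\ \Big|c_n-\tfrac{F(b)-F(a)}{b-a}\Big|<\varepsilon ,$$
a $G_\delta$ condition. We only had to say that the slope is a cluster point of $(c_n)$; the promise did the rest.

*Bounded sequences.* Let $\mathbf f\in\overline\Delta$ with $|f_n|\le M$ for all $n$, and let $G'=f$. Then $G$ is $M$-Lipschitz by the mean value theorem, so $G(x)-G(a)=\int_a^xf=\lim_n\int_a^xf_n$ by dominated convergence. Hence $F'=f$ everywhere iff $F(x)-F(a)=\lim_n\int_a^xf_n$ for all $x\in[a,b]\cap\mathbb Q$ (both sides are continuous in $x$), and this is a Borel condition.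

*Where integration stops.* Without the bound this criterion is false even for $f=0$. On $[0,1]$, let $f_n$ for $n\ge 2$ be the tent of height $n$ with base $[0,\frac2n]$, zero elsewhere, and $f_1=0$. Then $f_n\to0$ everywhere, so the primitives are the constants, but $\lim_n\int_0^xf_n=1$ for every $x>0$. Also the limit itself can fail to be integrable: for $G(x)=x^2\sin(1/x^2)$, the values at $x_k=(k\pi+\frac\pi2)^{-1/2}$ are $\pm(k\pi+\frac\pi2)^{-1}$ with alternating signs, so $G$ has infinite variation and $G'$ is not Lebesgue integrable.

## From "almost everywhere" to a Lipschitz condition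

The first thing to try is to replace "for all $x$" by "for almost every $x$", since measures of sections are Borel functions. So consider
$$B_1=\{(\mathbf f,F): F'(x)=\lim_nf_n(x)\text{, both existing, for almost every }x\}.$$
It is Borel, as we shall check. It is not enough: let $f_n=0$ for all $n$ and let $F$ be the Cantor function on $[0,1]$. Then $F'=0$ almost everywhere, but $F$ is not constant.

What rules out the Cantor function in the bounded case is that a primitive of $f$ with $|f|\le M$ must be $M$-Lipschitz. If $f$ is unbounded, we can still use the pieces where $\mathbf f$ is bounded. For $M\in\mathbb N$ put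
$$E_M(\mathbf f)=\{x\in[a,b]:|f_m(x)|\le M\text{ for all }m\}.$$
This is closed, and if $\mathbf f\in CN$, then $\bigcup_ME_M(\mathbf f)=[a,b]$ because convergent sequences are bounded. The next attempt is therefore: demand, besides $B_1$, that $F$ be $M$-Lipschitz on $E_M(\mathbf f)$ for each $M$.

This excludes true primitives. Let $F(x)=6x^2-4x^3$ on $[0,1]$ and $f_n=F'=12x(1-x)$ for all $n$. Then $E_1(\mathbf f)=[0,\alpha]\cup[1-\alpha,1]$, where $12\alpha(1-\alpha)=1$ and $0<\alpha<\frac12$. It contains $0$ and $1$, but $F(1)-F(0)=2>1$. The excess was gained inside $(\alpha,1-\alpha)$, outside $E_1(\mathbf f)$, where $F'>1$ and nothing is controlled.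

So between two points of a set $K\subseteq E_M(\mathbf f)$, the bound $|F'|\le M$ controls $F$ on $K$ only, and $F$ may do anything across the holes of $K$. This suggests making the behavior across the holes a hypothesis: demand the Lipschitz bound only on those compact $K\subseteq E_M(\mathbf f)$ across whose holes $F$ has slope at most $M$. There are uncountably many such $K$, but they range over a compact space, and a quantifier over a compact space does little harm to closed conditions.

## Gaps of compact sets

**Definition 5 (Hausdorff metric).** $\mathcal K$ is the space of nonempty compact subsets of $[a,b]$ with the Hausdorff metric. It is compact and metrizable. If $K_i\to K$, then every $x\in K$ is a limit of points $x_i\in K_i$, and every cluster point of a sequence $x_i\in K_i$ lies in $K$. The maps $\min$ and $\max$ are continuous on $\mathcal K$.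

*Example.* On $[0,1]$ the sets $K_i=\{0,\frac1i,\frac2i,\dots,1\}$ converge to $[0,1]$. Here $|K_i|=0$ and $|[0,1]|=1$, so measure is not continuous on $\mathcal K$. It is upper semicontinuous: if $K_i\to K$ and $U\supseteq K$ is open with $|U|<|K|+\varepsilon$, then $K_i\subseteq U$ for large $i$, so $\limsup|K_i|\le|K|$.

**Definition 6 (gaps).** A *gap* of $K\in\mathcal K$ is a component $(u,v)$ of $[\min K,\max K]\setminus K$; then $u,v\in K$. For $F\in C[a,b]$, let $\tilde F_K$ be the function on $[\min K,\max K]$ that equals $F$ on $K$ and is linear on the closure of each gap. We call $K$ *$M$-good for $F$* if $|F(v)-F(u)|\le M(v-u)$ for every gap $(u,v)$ of $K$.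

*Examples.* The gaps of the Cantor set are the removed middle thirds, and the Cantor function is constant on the closure of each, so the Cantor set is $M$-good for the Cantor function for every $M$. In the example with $12x(1-x)$, the only gap of $E_1(\mathbf f)$ is $(\alpha,1-\alpha)$, and $E_1(\mathbf f)$ is not $1$-good for $F$. A set without gaps is $M$-good for every $F$.

Two remarks. If $x<x'$ are in $K$, the gaps of $K\cap[x,x']$ are exactly the gaps of $K$ contained in $[x,x']$, since a component of $[\min K,\max K]\setminus K$ cannot contain $x$ or $x'$. And $\tilde F_K$ is continuous: this is clear at points of gaps and on a side of $t\in K$ where $t$ is an endpoint of a gap. If $t$ is a limit of points of $K$ from one side, then a gap $(u,v)$ containing a point $y$ near $t$ on that side has both ends near $t$, and $\tilde F_K(y)$ lies between $F(u)$ and $F(v)$.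

**Lemma A (gaps and limits).** Let $K_i\to K$ in $\mathcal K$, let $(u,v)$ be a gap of $K$, and let $y\in(u,v)$. For large $i$, $y$ lies in a gap $(u_i,v_i)$ of $K_i$, and $u_i\to u$, $v_i\to v$. Distinct gaps of $K$ give in this way distinct gaps of $K_i$ for large $i$.

*Proof.* Since $y$ has positive distance from $K$, $y\notin K_i$ for large $i$. Choose $x_i\in K_i$ with $x_i\to u<y$, and points of $K_i$ tending to $v>y$. So for large $i$ both $u_i=\max(K_i\cap[a,y])$ and $v_i=\min(K_i\cap[y,b])$ exist, and $(u_i,v_i)$ is a gap of $K_i$ containing $y$. Eventually $x_i\le y$, so $u_i\ge x_i$ and $\liminf u_i\ge u$. Cluster points of $(u_i)$ lie in $K\cap[a,y]$, hence are $\le u$. So $u_i\to u$; the argument for $v_i$ is the same. If $(u,v)$ and $(u',v')$ are distinct gaps of $K$, say $v\le u'$, with chosen points $y<v\le u'<y'$, then for large $i$ the set $K_i$ has a point near $v$, strictly between $y$ and $y'$. So $y$ and $y'$ lie in different gaps of $K_i$. $\square$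

**Lemma B (gluing).** Let $K\in\mathcal K$, $p=\min K$, $q=\max K$, let $w\ge0$ be integrable on $[p,q]$, and let $\psi:[p,q]\to\mathbb R$. If $|\psi(y')-\psi(y)|\le\int_y^{y'}w$ holds for all $y<y'$ in $K$, and for all $y<y'$ in the closure of one gap, then it holds for all $y<y'$ in $[p,q]$.

*Proof.* If $[y,y']$ misses $K$, both points lie in one gap. Otherwise let $z=\min(K\cap[y,y'])$ and $z'=\max(K\cap[y,y'])$. Either $y=z$, or $y,z$ lie in the closure of one gap; likewise for $z',y'$. Add the three bounds on $[y,z]$, $[z,z']$, $[z',y']$. $\square$

**Lemma C (where a function is not locally constant).** Let $H\in C[a,b]$ be nonconstant, and let $K_0$ be the set of points having no neighborhood in $[a,b]$ on which $H$ is constant. Let $C_1,C_2,\dots$ be closed sets with union $[a,b]$. Then there are $n$ and $x_1<x_2<x_3$ in $K_0$ such that $K=K_0\cap[x_1,x_3]$ satisfies $K\subseteq C_n$, $H$ is constant on the closure of each gap of $K$, and $H$ is not constant on $[x_1,x_3]$.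

*Proof.* $K_0$ is closed. It is nonempty, because a locally constant function on the connected space $[a,b]$ is constant. It has no isolated points: if $x$ were isolated in $K_0$, $H$ would be locally constant, hence constant, on each side of $x$ near $x$, and by continuity constant near $x$. By the Baire category theorem in the compact space $K_0$, there are $n$ and an open interval $J$ with $\emptyset\ne K_0\cap J\subseteq C_n$. Having no isolated points, $K_0\cap J$ is infinite; pick $x_1<x_2<x_3$ in it. Then $[x_1,x_3]\subseteq J$, so $K\subseteq C_n$. A gap $(u,v)$ of $K$ misses $K_0$, so $H$ is locally constant on $(u,v)$, hence constant on $(u,v)$ and, by continuity, on $[u,v]$. Finally $[x_1,x_3]$ is a neighborhood of $x_2\in K_0$, so $H$ is not constant on it. $\square$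

We also use four textbook facts.

1. **Fact 1.** If $Y$ is compact metrizable and $C\subseteq X\times Y$ is closed, the projection of $C$ to $X$ is closed: if $(x_i,y_i)\in C$ and $x_i\to x$, pass to a subsequence with $y_i\to y$; then $(x,y)\in C$.
2. **Fact 2.** If $R\subseteq X\times[a,b]$ is Borel, the function sending $\xi\in X$ to the measure $|R_\xi|$ of the section $R_\xi=\{x:(\xi,x)\in R\}$ is Borel (Kechris, *Classical Descriptive Set Theory*, Thm 17.25).
3. **Fact 3.** If $g$ is integrable, then $\frac{d}{dx}\int^xg=g(x)$ for almost every $x$. In particular almost every point of a measurable set $A$ is a density point of $A$.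
4. **Fact 4.** An absolutely continuous function is differentiable almost everywhere and is the integral of its derivative. In particular, if the derivative is $0$ almost everywhere, the function is constant. Lipschitz functions are absolutely continuous.

## Proof of Theorem 1

Let $B=B_1\cap B_2$, where $B_1$ is as above and $B_2$ is the set of $(\mathbf f,F)$ such that
$$\forall M\in\mathbb N\ \forall K\in\mathcal K:\ \text{if }K\subseteq E_M(\mathbf f)\text{ and }K\text{ is }M\text{-good for }F,\text{ then }|F(x')-F(x)|\le M|x'-x|\ \ \forall x,x'\in K. \tag{2}$$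

As a test, let $f_n=0$ and let $F$ be the Cantor function. Then $E_M(\mathbf f)=[0,1]$, and the Cantor set $K$ is $M$-good, but $F(3^{-k})-F(0)=2^{-k}=(\frac32)^k3^{-k}$, where $0,3^{-k}\in K$. For large $k$ this violates (2), so the Cantor function is rejected. Condition $B_1$ is needed as well: $f_n=1$ and $F=0$ satisfy (2).

**Step 1: $B$ is Borel.** For $B_1$, let $R$ be the set of $(\mathbf f,F,x)\in X\times[a,b]$ such that
$$\forall\varepsilon\in\mathbb Q^+\ \exists N\ \exists\eta\in\mathbb Q^+\ \forall m\ge N\ \forall h\in\mathbb Q\text{ with }0<|h|<\eta,\ x+h\in[a,b]:\quad\Big|f_m(x)-\frac{F(x+h)-F(x)}h\Big|\le\varepsilon .$$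
For fixed $\varepsilon,m,h$ the condition "$x+h\notin[a,b]$, or the inequality holds" is the union of an open and a closed condition. All quantifiers are countable, so $R$ is Borel.

$R$ says exactly that $\lim f_n(x)$ and $F'(x)$ exist and are equal. Suppose $(\mathbf f,F,x)\in R$. Since $F$ is continuous, the inequality extends from rational $h$ to all real $h$ with $0<|h|<\eta$ and $x+h\in[a,b]$. Comparing two values of $m$ with one such $h$ gives $|f_m(x)-f_{m'}(x)|\le2\varepsilon$ for $m,m'\ge N$, so $f_m(x)$ converges to some $L$. Then $|L-\frac{F(x+h)-F(x)}h|\le\varepsilon$ for small $h$, so $F'(x)=L$. The converse is immediate from the triangle inequality. Hence $B_1=\{(\mathbf f,F):|R_{(\mathbf f,F)}|=b-a\}$ is Borel by Fact 2.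

The complement of $B_2$ is the union over $M,j\in\mathbb N$ of the projections to $X$ of the sets of $(\mathbf f,F,K)\in X\times\mathcal K$ with
$$K\subseteq E_M(\mathbf f),\quad K\text{ is }M\text{-good for }F,\quad\exists x,x'\in K:\ |F(x')-F(x)|\ge M|x'-x|+\tfrac1j .$$
Each of these sets is closed. Let $(\mathbf f^i,F^i,K_i)\to(\mathbf f,F,K)$ with all terms in the set. Any $x\in K$ is a limit of points $x_i\in K_i$, and $f^i_m(x_i)\to f_m(x)$ by uniform convergence, so $|f_m(x)|\le M$ for all $m$; that is, $K\subseteq E_M(\mathbf f)$. If $(u,v)$ is a gap of $K$, take gaps $(u_i,v_i)$ of $K_i$ from Lemma A; then $|F^i(v_i)-F^i(u_i)|\le M(v_i-u_i)$ passes to the limit. Finally let $x_i,x_i'\in K_i$ be witnesses for the third condition; along a subsequence they converge to points $x,x'\in K$, and the inequality passes to the limit. Since $\mathcal K$ is compact, the projections are closed by Fact 1. So $B_2$ is $G_\delta$, and $B$ is Borel.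

**Step 2: if $F'=f$ everywhere, then $(\mathbf f,F)\in B$.** Here we show that the test accepts true primitives. $B_1$ is clear. For (2), let $K\subseteq E_M(\mathbf f)$ be $M$-good and let $x<x'$ be in $K$. Replacing $K$ by $K\cap[x,x']$, which is still good, we may assume $x=\min K$, $x'=\max K$. Put $\phi=\tilde F_K$. We claim that at every $t\in[x,x')$ the upper right Dini derivate $D^+\phi(t)=\limsup_{y\to t^+}\frac{\phi(y)-\phi(t)}{y-t}$ is at most $M$.

If $t$ lies in a gap or is the left endpoint of one, this holds because $\phi$ has slope of absolute value $\le M$ there. Otherwise $t\in K$ and $t$ is a limit of points of $K$ from the right. For $y\in K$ with $y\to t^+$ the quotient is that of $F$ and tends to $F'(t)=f(t)$, and $f(t)\in[-M,M]$ since $t\in E_M(\mathbf f)$. For $y$ in a gap $(u,v)$, $y>t$, we have $t<u$, since $t\in K$ is not the left endpoint of a gap. As $y\to t^+$ also $v\to t$, because $v\le k$ whenever $k\in K$ and $y<k$. Writing $y=\theta u+(1-\theta)v$,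
$$\frac{\phi(y)-\phi(t)}{y-t}=\frac{\theta(F(u)-F(t))+(1-\theta)(F(v)-F(t))}{\theta(u-t)+(1-\theta)(v-t)} .$$
If $m$ is the larger of the quotients $\frac{F(u)-F(t)}{u-t}$ and $\frac{F(v)-F(t)}{v-t}$, the numerator is at most $m$ times the denominator. So the left side is at most $m$, and both quotients tend to $F'(t)=f(t)\le M$. The claim is proved.

From the claim we get $\phi(x')-\phi(x)\le M(x'-x)$. Let $\varepsilon>0$ and let $s$ be the supremum of those $\tau\in[x,x']$ such that $\phi(\tau')-\phi(x)\le(M+\varepsilon)(\tau'-x)$ for all $\tau'\in[x,\tau]$. By continuity the inequality holds at $s$. If $s<x'$, then $D^+\phi(s)\le M$ gives $\phi(\tau)-\phi(s)\le(M+\varepsilon)(\tau-s)$ for all $\tau>s$ near $s$, and adding the two inequalities contradicts the choice of $s$. So $s=x'$; let $\varepsilon\to0$.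

Thus $F(x')-F(x)\le M(x'-x)$. The hypotheses are unchanged when $(\mathbf f,F)$ is replaced by $(-\mathbf f,-F)$, so $|F(x')-F(x)|\le M(x'-x)$, and (2) holds.

**Step 3: if $\mathbf f\in\overline\Delta$ and $(\mathbf f,F)\in B$, then $F'=f$ everywhere.** This is where the promise enters: it gives a primitive $G$, with $G'=f$ on $[a,b]$, to compare $F$ with. Put $H=F-G$. It suffices to show that $H$ is constant. Suppose not.

Let $D_n=\{x:|G(y)-G(x)|\le n|y-x|\ \ \forall y\in[a,b]\}$, a closed set. For each $x$ the quotient $\frac{G(y)-G(x)}{y-x}$ is continuous in $y\neq x$ and has a limit at $x$, so it is bounded; hence every $x$ lies in $D_n$ for all large $n$. The same is true of $E_n(\mathbf f)$. So the closed sets $E_n(\mathbf f)\cap D_n$ cover $[a,b]$, and Lemma C gives $n$ and $K=K_0\cap[x_1,x_3]\subseteq E_n(\mathbf f)\cap D_n$.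

On a gap $(u,v)$ of $K$ we have $H(u)=H(v)$, so $|F(v)-F(u)|=|G(v)-G(u)|\le n(v-u)$ because $u\in D_n$. Thus $K$ is $n$-good for $F$ and $K\subseteq E_n(\mathbf f)$, and by (2) $F$ is $n$-Lipschitz on $K$. So is $G$, because $K\subseteq D_n$. Hence $H$ is $2n$-Lipschitz on $K$ and constant on closures of gaps, and by Lemma B with $w=2n$ it is $2n$-Lipschitz on $[x_1,x_3]$. By $B_1$, $H'=F'-G'=0$ almost everywhere. By Fact 4, $H$ is constant on $[x_1,x_3]$, contradicting Lemma C. So $H$ is constant and $F'=G'=f$. $\blacksquare$

## Approximate derivatives, ACG functions, and a monotonicity lemma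

We now look for the best Borel class and for a wider range of limits. This needs a weaker derivative and a weaker form of absolute continuity.

**Definition 7 (approximate derivative).** $G'_{ap}(x)=L$ means that there is a measurable set $E$ having density $1$ at $x$ with $\frac{G(y)-G(x)}{y-x}\to L$ as $y\to x$, $y\in E$, $y\ne x$.

*Example.* The indicator function of $\mathbb Q$ has approximate derivative $0$ at every irrational $x$ (take for $E$ the irrationals), although it is nowhere continuous.

The intersection of two sets of density $1$ at $x$ has density $1$ at $x$. So $G'_{ap}(x)$ is unique if it exists, it is additive in $G$, and it equals $G'(x)$ whenever $G'(x)$ exists. Moreover, if two functions agree on $K$ and $x\in K$ is a density point of $K$, they have the same approximate derivative at $x$, if one of them has any: replace $E$ by $E\cap K$.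

**Definition 8 (AC on a set, ACG).** $F$ is *AC on* $E$ if for every $\varepsilon>0$ there is $\eta>0$ such that $\sum|F(y_i)-F(x_i)|<\varepsilon$ for all finite families of nonoverlapping intervals $[x_i,y_i]$ with endpoints in $E$ and total length $<\eta$. A continuous $F$ is *ACG* if its domain is a countable union of sets on which $F$ is AC.

*Examples.* The Cantor function is AC on the closure of each gap of the Cantor set, but not on the Cantor set: the $2^k$ intervals of level $k$ have endpoints in the Cantor set and total length $(\frac23)^k\to0$, and the increments over them add up to $1$. Every everywhere differentiable $G$ is ACG, being $n$-Lipschitz on $D_n$ (the set from Step 3 above), with $\bigcup_nD_n=[a,b]$. So $x^2\sin(1/x^2)$, extended by $0$ at $0$, is ACG on $[0,1]$, though it has infinite variation.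

The sets in Definition 8 may be taken closed: if a continuous $F$ is AC on $E$, it is AC on $\overline E$. Given nonoverlapping nondegenerate intervals with endpoints in $\overline E$, move each of the finitely many distinct endpoints to a nearby point of $E$, keeping their order; if the total length was $<\eta$, it stays so when the moves are small. The sum for the original intervals is then a limit of sums $<\varepsilon$, hence $\le\varepsilon$.

**Definition 9 (Denjoy–Khintchine integral).** $f$ is *Denjoy–Khintchine integrable* if there is a continuous ACG function $G$ with $G'_{ap}=f$ almost everywhere. Then $G$ is an *indefinite integral* of $f$.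

*Example.* If $G'=f$ everywhere, then $G$ is an indefinite integral of $f$, by the second example after Definition 8.

**Lemma D.** If $\Phi$ is continuous and ACG on $[p,q]$ and $\Phi'_{ap}\le0$ almost everywhere, then $\Phi$ is nonincreasing. Hence indefinite integrals are unique up to constants.

*Proof.* Let $\varepsilon>0$. The function $\Phi(x)-\varepsilon x$ is ACG; if we show it nonincreasing for every $\varepsilon$, letting $\varepsilon\to0$ gives the claim. So assume $\Phi'_{ap}$ exists and is $\le-\varepsilon<0$ off a null set $Z$.

First, $\Phi(Z)$ is null. It suffices to treat $\Phi(Z\cap A)$ where $\Phi$ is AC on $A$. Given $\varepsilon'>0$ with its $\eta$, cover $Z\cap A$ by an open set of measure $<\eta$ with components $J_k$. For finitely many $k$, choose points $x_k<y_k$ in $A\cap J_k$ with $|\Phi(y_k)-\Phi(x_k)|$ as close as we like to $\operatorname{diam}\Phi(A\cap J_k)$ (components where this diameter is $0$ may be skipped). The intervals $[x_k,y_k]$ have total length $<\eta$. So $\sum_k\operatorname{diam}\Phi(A\cap J_k)\le\varepsilon'$, and $\Phi(Z\cap A)$ has outer measure at most $\varepsilon'$.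

Now suppose $c<d$ and $\Phi(c)<\Phi(d)$. Pick $y\in(\Phi(c),\Phi(d))\setminus\Phi(Z)$ and let $x=\max\{t\in[c,d]:\Phi(t)\le y\}$. Then $\Phi(x)=y$, $c<x<d$, and $\Phi>y$ on $(x,d]$. Since $y\notin\Phi(Z)$, $x\notin Z$, so $\Phi'_{ap}(x)$ exists. A set of density $1$ at $x$ contains points arbitrarily close to $x$ on the right, where the difference quotient is positive; so $\Phi'_{ap}(x)\ge0$, a contradiction.

For uniqueness, let $G_1,G_2$ be indefinite integrals of $f$. If $G_1$ is AC on the sets $A_k$ and $G_2$ on the sets $B_l$, then $\pm(G_1-G_2)$ is AC on the sets $A_k\cap B_l$, so it is ACG, and its approximate derivative is $0$ almost everywhere. So $G_1-G_2$ is both nonincreasing and nondecreasing. $\square$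

## A $G_\delta$ test for Denjoy–Khintchine integrals

**Theorem 2.** There is a $G_\delta$ set $B^*\subseteq X$ such that for every $\mathbf f\in CN$ whose limit $f$ is Denjoy–Khintchine integrable and all $F\in C[a,b]$:
$$(\mathbf f,F)\in B^*\iff F\text{ is an indefinite Denjoy–Khintchine integral of }f.$$
In particular, for $\mathbf f\in\overline\Delta$: $(\mathbf f,F)\in B^*$ iff $F'=f$ everywhere. The class is optimal: no $F_\sigma$ set $B$ has the property (1) for all $\mathbf f\in\overline\Delta$ and $F\in C[a,b]$.

Two features of the first test have to change. The condition $B_1$ was shown to be Borel through measures of sections, which gave no control of its class; $B_2$ was $G_\delta$, because its failure was witnessed by a closed condition on some $K\in\mathcal K$. So the almost-everywhere information should be moved into a condition of the second kind. Also, an ACG function need not be Lipschitz on any of the given pieces, only AC, so slope bounds gap by gap must give way to a sum over all gaps.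

Both changes come from the following bookkeeping, at first only heuristic. Suppose $F$ is a primitive of $f$ and $f\le\lambda-\delta$ on $K$, with $p=\min K$, $q=\max K$. One expects
$$F(q)-F(p)-\lambda(q-p)=\sum_{\text{gaps}}\big(F(v)-F(u)-\lambda(v-u)\big)+\int_K(f-\lambda)\le\sum_{\text{gaps}}\big(F(v)-F(u)-\lambda(v-u)\big)^+-\delta|K| .$$
The inequality between the two ends mentions neither $f$ nor an integral, and the measure $|K|$ remembers the almost-everywhere information.

**Definition 10 (condition (P)).** For $\lambda\in\mathbb Q$ let
$$\sigma_\lambda(F,K)=\sum_{(u,v)\text{ gap of }K}\big(F(v)-F(u)-\lambda(v-u)\big)^+\in[0,\infty].$$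
A pair $(\mathbf f,F)$ satisfies (P) if for all $\lambda\in\mathbb Q$, $r\in\mathbb Q_{\ge0}$, $\delta\in\mathbb Q_{>0}$, $N\in\mathbb N$, $K\in\mathcal K$, with $p=\min K$ and $q=\max K$:
$$\text{if }f_m\le\lambda-\delta\text{ on }K\ \forall m\ge N\text{ and }\sigma_\lambda(F,K)\le r,\text{ then }F(q)-F(p)-\lambda(q-p)\le r-\delta|K| .\tag{3}$$
$B^*$ is the set of $(\mathbf f,F)$ such that both $(\mathbf f,F)$ and $(-\mathbf f,-F)$ satisfy (P).

*Example.* Let $f_n=0$, $F$ the Cantor function, $K$ the Cantor set, $\lambda=\delta=\frac12$, $N=1$. Across each gap $F$ is constant, so $\sigma_\lambda(F,K)=0$ and we may take $r=0$. Then (3) would say $1-\frac12\le0$, so (P) fails.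

**Step 1: $B^*$ is $G_\delta$.** The map $(\mathbf f,F)\mapsto(-\mathbf f,-F)$ is a homeomorphism, so it suffices to show that the set where (P) fails is $F_\sigma$. This set is the union, over $\lambda,r,\delta,N$ and $j\in\mathbb N$, of the projections to $X$ of the sets of $(\mathbf f,F,K)$ with

- $f_m\le\lambda-\delta$ on $K$ for all $m\ge N$,
- $\sigma_\lambda(F,K)\le r$,
- $F(\max K)-F(\min K)-\lambda(\max K-\min K)+\delta|K|\ge r+\frac1j$.

By Fact 1 it is enough that each such set is closed in $X\times\mathcal K$. Let $(\mathbf f^i,F^i,K_i)\to(\mathbf f,F,K)$ with all terms in the set. The first condition passes to the limit as in Theorem 1: $x\in K$ is a limit of $x_i\in K_i$, and $f^i_m(x_i)\to f_m(x)$. For the second, take finitely many gaps of $K$. By Lemma A they correspond, for large $i$, to distinct gaps of $K_i$ whose endpoints converge; so the partial sum of $\sigma_\lambda(F,K)$ over them is a limit of partial sums of $\sigma_\lambda(F^i,K_i)$, hence $\le r$. Take the supremum over finite sets of gaps. For the third, $\min$, $\max$ and evaluation are continuous, and $\limsup|K_i|\le|K|$ by upper semicontinuity.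 Here it matters that $\delta|K|$ stands on the large side of the inequality.

**Step 2: indefinite integrals of $f$ are in $B^*$.** This makes the heuristic inequality rigorous. Let $F$ be ACG with $F'_{ap}=f$ almost everywhere. Since $-F$ is then an indefinite integral of $-f=\lim(-f_n)$, it suffices to prove (P) for $(\mathbf f,F)$. Let $\lambda,r,\delta,N,K,p,q$ satisfy the hypotheses of (3). If $p=q$, the conclusion reads $0\le r$. So let $p<q$. On $[p,q]$ put $s=0$ on $K$ and, on each gap, $s=(\text{slope of }\tilde F_K-\lambda)^+$. Then $\int_p^qs=\sigma_\lambda(F,K)\le r<\infty$. Let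
$$\Phi(x)=\tilde F_K(x)-\lambda(x-p)-\int_p^xs+\delta\,|K\cap[p,x]| .$$

$\Phi$ is continuous and ACG: if $F$ is AC on $A_k$ with $\bigcup_kA_k=[a,b]$, then $\tilde F_K$ is AC on each $K\cap A_k$, where it equals $F$, and on the closure of each of the countably many gaps, where it is linear. The other three terms are absolutely continuous.

On a gap, $\Phi'=(\text{slope}-\lambda)-(\text{slope}-\lambda)^+\le0$. For almost every $x\in K$, $x$ is a density point of $K$ with $F'_{ap}(x)=f(x)$, so $(\tilde F_K)'_{ap}(x)=f(x)\le\lambda-\delta$, the inequality because $f_m(x)\le\lambda-\delta$ for $m\ge N$. By Fact 3, for almost every $x\in K$ also $\frac d{dx}\int_p^xs=0$ and $\frac d{dx}\delta|K\cap[p,x]|=\delta$. So $\Phi'_{ap}(x)\le(\lambda-\delta)-\lambda-0+\delta=0$. By Lemma D, $\Phi(q)\le\Phi(p)=F(p)$, that is,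
$$F(q)-F(p)-\lambda(q-p)\le\sigma_\lambda(F,K)-\delta|K|\le r-\delta|K| .$$

**Step 3: members of $B^*$ differ from an indefinite integral by an absolutely continuous function on some piece.** Let $\mathbf f\in CN$, let $G$ be an indefinite integral of $f$, let $(\mathbf f,F)\in B^*$, and $H=F-G$. Suppose $H$ is not constant. Write $[a,b]=\bigcup_kA_k$ with $A_k$ closed and $G$ AC on $A_k$. The closed sets $E_n(\mathbf f)\cap A_k$, $n,k\in\mathbb N$, cover $[a,b]$, so Lemma C gives $n,k$ and $K=K_0\cap[x_1,x_3]\subseteq E_n(\mathbf f)\cap A_k$. On each gap $(u,v)$ of $K$, $H(u)=H(v)$, so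
$$F(v)-F(u)=G(v)-G(u). \tag{4}$$

The sum $\sum|G(v)-G(u)|$ over all gaps of $K$ is finite. Let $\eta$ belong to $\varepsilon=1$ for $G$ on $K$, and divide $[x_1,x_3]$ into finitely many intervals of length $<\eta$. A gap not contained in one of these contains a division point, so there are finitely many such gaps. Any finite set of gaps inside one of the intervals contributes less than $1$, so all gaps inside it contribute at most $1$. Therefore
$$w=n+1+\sum_{(u,v)\text{ gap of }K}\frac{|G(v)-G(u)|}{v-u}\,1_{(u,v)}$$
is integrable on $[x_1,x_3]$.

Let $x<x'$ be in $K$. We apply (3) to $K\cap[x,x']$ with $\lambda=n+1$, $\delta=1$, $N=1$; this is allowed because $f_m\le n=\lambda-\delta$ on $K\subseteq E_n(\mathbf f)$. Since $\lambda>0$ and by (4), $\sigma_\lambda(F,K\cap[x,x'])\le\sum|G(v)-G(u)|<\infty$, the sum over the gaps of $K$ in $[x,x']$. For rational $r\downarrow\sigma_\lambda(F,K\cap[x,x'])$, dropping the term $-\delta|K\cap[x,x']|\le0$, we get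
$$F(x')-F(x)\le(n+1)(x'-x)+\sum_{\text{gaps in }[x,x']}|G(v)-G(u)|=\int_x^{x'}w .$$
The same argument for $(-\mathbf f,-F)$ gives $|F(x')-F(x)|\le\int_x^{x'}w$. By Step 2, $(\mathbf f,G)\in B^*$, and the argument applies to $G$ in place of $F$. On a gap, $\tilde F_K$ and $\tilde G_K$ have the same slope, by (4), and its absolute value is at most $w$. So Lemma B gives $|\tilde F_K(y')-\tilde F_K(y)|\le\int_y^{y'}w$ for all $y<y'$ in $[x_1,x_3]$, and the same for $\tilde G_K$. Hence $\tilde F_K$ and $\tilde G_K$ are absolutely continuous on $[x_1,x_3]$. Moreover $H=\tilde F_K-\tilde G_K$ there: on $K$ this is clear, and on the closure of a gap both sides are constant and agree at the endpoints.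

**Step 4: $H'=0$ almost everywhere on $[x_1,x_3]$.** On gaps this is clear. At almost every $x\in K$, $\tilde G_K$ is differentiable, $x$ is a density point of $K$, and $G'_{ap}(x)=f(x)$; since $\tilde G_K=G$ on $K$, $\tilde G_K'(x)=f(x)$. Let $\phi=\tilde F_K'$, which exists almost everywhere and is integrable. It remains to show $\phi=f$ almost everywhere on $K$.

We claim $\phi\le f$ almost everywhere on $K$. If $\phi(x)>f(x)$, there are $\lambda\in\mathbb Q$ and $\delta\in\mathbb Q_{>0}$ with $f(x)<\lambda-\delta<\lambda<\phi(x)$, and then $f_m(x)\le\lambda-\delta$ for all $m\ge N$, for some $N$. There are countably many triples $(\lambda,\delta,N)$. So if the claim fails, there are one triple and a compact $P\subseteq K$ with $|P|>0$ such that $\phi>\lambda$ on $P$ and $f_m\le\lambda-\delta$ on $P$ for all $m\ge N$.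

Let $x<x'$ be in $P$. Since $F=\tilde F_K$ on $P\subseteq K$ and $\tilde F_K$ is the integral of $\phi$,
$$\sigma_\lambda(F,P\cap[x,x'])=\sum_{(u,v)\text{ gap of }P\cap[x,x']}\Big(\int_u^v(\phi-\lambda)\Big)^+\le\int_{[x,x']\setminus P}(\phi-\lambda)^+<\infty .$$
So (3), applied to $P\cap[x,x']$ with rational $r\downarrow\sigma_\lambda(F,P\cap[x,x'])$, gives
$$\int_x^{x'}(\phi-\lambda)\le\int_{[x,x']\setminus P}(\phi-\lambda)^+-\delta\,|P\cap[x,x']| .$$
Split the left integral into its parts over $P\cap[x,x']$ and $[x,x']\setminus P$, write $\phi-\lambda=(\phi-\lambda)^+-(\phi-\lambda)^-$ on the second, and cancel. Since $\phi-\lambda>0$ on $P$,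
$$\delta\,|P\cap[x,x']|\le\int_{P\cap[x,x']}(\phi-\lambda+\delta)\le\int_{[x,x']\setminus P}(\phi-\lambda)^- . \tag{5}$$
By Fact 3, almost every $x\in P$ is a density point of $P$ and a point where the indefinite integral of $1_{[x_1,x_3]\setminus P}(\phi-\lambda)^-$ has derivative $0$, because this integrand vanishes on $P$. Fix such an $x$, divide (5) by $x'-x$, and let $x'\downarrow x$ in $P$, which is possible at a density point. The left side tends to $\delta$ and the right side to $0$. So $\delta\le0$, a contradiction, and the claim holds.

The same argument for $(-\mathbf f,-F)$, which also satisfies (P), gives $-\phi\le-f$ almost everywhere on $K$. So $\phi=f=\tilde G_K'$ and $H'=0$ almost everywhere on $K$.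

**Step 5: the equivalence.** By Steps 3 and 4, $H$ is absolutely continuous on $[x_1,x_3]$ with $H'=0$ almost everywhere, hence constant there by Fact 4, which contradicts Lemma C. So $H$ is constant, and $F=G+c$ is an indefinite integral of $f$. With Step 2 this proves the displayed equivalence.

**Step 6: limits that are derivatives.** Let $\mathbf f\in\overline\Delta$ and $G'=f$ everywhere. By the example after Definition 9, $G$ is an indefinite integral of $f$, so $f$ is Denjoy–Khintchine integrable. By Lemma D the indefinite integrals of $f$ are exactly the functions $G+c$, and these are exactly the $F$ with $F'=f$ everywhere.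

**Step 7: no $F_\sigma$ set works.** We return to constant functions. For $z\in2^\omega$ let $f^z_n$ be the constant function with value $2^{-\#\{i<n:\,z_i=1\}}$, and let $F=0$. Each $f^z_n$ depends on finitely many coordinates of $z$, so $z\mapsto(\mathbf f^z,0)\in X$ is continuous. The limit of $\mathbf f^z$ is a constant, so $\mathbf f^z\in\overline\Delta$; it is $0$ iff $z$ has infinitely many $1$'s. If $B$ satisfies (1) on $\overline\Delta$, the preimage of $B$ under this map is therefore the set $Q$ of the example after Definition 2. If $B$ were $F_\sigma$, so would be $Q$, and we saw that it is not. $\blacksquare$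

## Trees, bumps, and the failure over $CN$

**Definition 11 (trees).** $\omega^{<\omega}$ is the set of finite sequences of natural numbers (here including $0$). A *tree* is a set $T\subseteq\omega^{<\omega}$ closed under initial segments. Let $[T]=\{\alpha\in\omega^\omega:\alpha|n\in T\ \forall n\}$; $T$ is *well-founded* if $[T]=\emptyset$. The trees form a closed subset of $2^{\omega^{<\omega}}$, hence a Polish space.

*Example.* The tree consisting of $\emptyset$ and all sequences $(n,0,\dots,0)$ with at most $n$ zeros after the first entry $n$ is infinite and well-founded. The tree of all sequences of zeros is not well-founded.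

We use the textbook fact that the set of well-founded trees is not Borel (Kechris, *Classical Descriptive Set Theory*, §32.B).

**Proposition 3.** There is no Borel $B\subseteq X$ such that for all $\mathbf f\in CN$ and $F\in C[a,b]$: $(\mathbf f,F)\in B$ iff $F'=\lim f_n$ everywhere.

The plan is to attach continuously to each tree $T$ a pair $(\mathbf f_T,F_T)$ such that $F_T'=\lim_n f_{T,n}$ everywhere iff $T$ is well-founded. Each infinite branch of $T$ will produce one point where differentiation fails. We may work on $[0,1]$: with $L=b-a$, the map taking $F$ to $F(\frac{x-a}L)$ and each $f_n$ to $\frac1Lf_n(\frac{x-a}L)$ is a homeomorphism between the spaces $X$ for $[0,1]$ and $[a,b]$, and it preserves both membership in $CN$ and the condition $F'=\lim f_n$.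

**Step 1: nested intervals and bumps.** Define $I_s=[c_s,c_s+\ell_s]$ for $s\in\omega^{<\omega}$ by $I_\emptyset=[0,1]$ and
$$c_{s^\frown i}=c_s+2^{-i-1}\ell_s,\qquad\ell_{s^\frown i}=4^{-i-2}\ell_s^2 .$$
All $\ell_s\le1$. We have $c_s<c_{s^\frown i}$, and the right end of $I_{s^\frown i}$ is at most $c_s+(\frac12+\frac1{16})\ell_s<c_s+\frac23\ell_s$; so $I_{s^\frown i}\subseteq(c_s,c_s+\frac23\ell_s)$. Since $2^{-i-2}\ell_s+4^{-i-3}\ell_s^2<2^{-i-1}\ell_s$, the interval $I_{s^\frown(i+1)}$ lies to the left of $I_{s^\frown i}$ and is disjoint from it. So the children $I_{s^\frown i}$ of $I_s$ are pairwise disjoint and accumulate only at $c_s$. It follows that $I_s\cap I_t=\emptyset$ for incomparable $s,t$.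

Let $J_s=[c_s+\frac23\ell_s,c_s+\ell_s]$ and let $\varphi_s\ge0$ be a $C^1$ bump that vanishes off $J_s$, has maximum $\ell_s$, and satisfies $\varphi_s=\varphi_s'=0$ at the ends of $J_s$; for example $\varphi_s(x)=\ell_s\sin^2\big(3\pi(x-c_s-\frac23\ell_s)/\ell_s\big)$ on $J_s$. Since $J_s$ lies in $I_s$ and misses all children of $I_s$, the sets $J_s$ are pairwise disjoint. Finally $\sum_i\ell_{s^\frown i}=\frac1{16}\cdot\frac43\ell_s^2=\frac1{12}\ell_s^2\le\frac1{12}\ell_s$, so $\sum_s\ell_s\le\sum_n12^{-n}<\infty$.

**Step 2: the pair attached to a tree.** For a tree $T$ put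
$$F_T=\sum_{s\in T}\varphi_s,\qquad f_{T,n}=\sum\{\varphi_s':s\in T,\ s\text{ among the first }n\text{ nodes of a fixed enumeration of }\omega^{<\omega}\}.$$
The first series converges uniformly, since $\sum_s\ell_s<\infty$. The map $T\mapsto(\{f_{T,n}\}_n,F_T)$ is continuous: $f_{T,n}$ depends on finitely many nodes, and if $T,T'$ agree on a finite set $S$ with $\sum_{s\notin S}\ell_s<\varepsilon$, then $\|F_T-F_{T'}\|\le\varepsilon$. At each $x$ at most one of the $\varphi_s'(x)$ is nonzero, so $\{f_{T,n}\}_n\in CN$; call the limit $f_T$.

For $y\in[0,1]$, the nodes $t$ with $y\in I_t$ form a chain containing $\emptyset$ and closed under initial segments. If $y\in J_t$, then $t$ is the longest node with $y\in I_t$, because $J_t$ misses the children of $I_t$. So if there is a longest $s$ with $y\in I_s$, then $F_T(y)=\varphi_s(y)$ and $f_T(y)=\varphi_s'(y)$ when $s\in T$, and both are $0$ when $s\notin T$. If there is no longest $s$, then $F_T(y)=f_T(y)=0$. We call this rule (6).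

**Step 3: differentiability at each point.** Let $x\in[0,1]$. There are three cases.

*There is a longest $s$ with $x\in I_s$, and $x\ne c_s$.* The children of $I_s$ are closed, accumulate only at $c_s$, and do not contain $x$, so some neighborhood of $x$ misses them all. On the part of it in $I_s$, (6) gives $F_T=\varphi_s$ if $s\in T$ and $F_T=0$ if $s\notin T$. If $x$ is interior to $I_s$, or if $s=\emptyset$ and $x=1$, this covers a neighborhood of $x$ in $[0,1]$. Otherwise $x=c_s+\ell_s$ and $s=t^\frown i$. Points slightly to the right of $x$ lie in $(c_t,c_t+\frac23\ell_t)$ and in no child of $I_t$, so by (6) $F_T$ is $\varphi_t=0$ or $0$ there, which agrees with $\varphi_s=0$ outside $J_s$. In all cases $F_T=\varphi_s$ or $F_T=0$ near $x$, according to whether $s\in T$, and $F_T'(x)=f_T(x)$.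

*There is a longest $s$ with $x\in I_s$, and $x=c_s$.* Here $f_T(x)=0=F_T(x)$. To the left, if $s\ne\emptyset$, write $s=t^\frown i$; points slightly to the left of $x$ lie in $(c_t,c_t+\frac23\ell_t)$ and in no child of $I_t$, so $F_T=0$ there. To the right, let $y\in(c_s,c_s+\frac23\ell_s)$. If $y$ is in no child of $I_s$, then $F_T(y)=0$, because $\varphi_s(y)=0$. If $y\in I_{s^\frown i}$, then $F_T(y)$ is $0$ or some $\varphi_t(y)$ with $t$ extending $s^\frown i$, so
$$0\le F_T(y)\le\ell_{s^\frown i}\le(2^{-i-1}\ell_s)^2\le(y-x)^2,$$
since $y\ge c_{s^\frown i}=x+2^{-i-1}\ell_s$. So $F_T'(x)=0=f_T(x)$.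

*There is $\alpha\in\omega^\omega$ with $x\in I_{\alpha|n}$ for all $n$.* By (6), $F_T(x)=f_T(x)=0$. Also $x$ is interior to every $I_{\alpha|n}$, since $x\in I_{\alpha|(n+1)}\subseteq(c_{\alpha|n},c_{\alpha|n}+\frac23\ell_{\alpha|n})$. If $\alpha\notin[T]$, then $\alpha|n\notin T$ for some $n$, and no extension of $\alpha|n$ is in $T$; by (6), $F_T=0$ on $I_{\alpha|n}$, a neighborhood of $x$, so $F_T'(x)=0=f_T(x)$. If $\alpha\in[T]$, each $I_{\alpha|n}$ contains a point $y_n$ where $\varphi_{\alpha|n}$ is maximal, so $F_T(y_n)=\ell_{\alpha|n}\ge|y_n-x|>0$. Since $y_n\to x$ and the difference quotients at $y_n$ have absolute value at least $1$, $F_T'(x)=0$ fails.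

**Step 4: conclusion.** If $T$ is well-founded, the three cases give $F_T'=f_T$ everywhere. If $T$ is not well-founded, take $\alpha\in[T]$. By compactness there is a point $x\in\bigcap_nI_{\alpha|n}$, and $F_T'(x)=f_T(x)$ fails there. So $F_T'=f_T$ everywhere iff $T$ is well-founded. If $B$ were a Borel set as in the proposition, its preimage under the continuous map $T\mapsto(\{f_{T,n}\}_n,F_T)$ would be Borel, but it is the set of well-founded trees, which is not Borel. $\blacksquare$
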